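# Freeness of $\mathcal S(\mathfrak n)$ over the $U$-invariants for nilradicals in simple Lie algebras

## 1. A guess about Poisson centres, and a nilradical of $\mathfrak{sl}_4$ that refutes it

Let $G$ be a simple algebraic group over $\mathbb C$, $\mathfrak g=\operatorname{Lie}G$, with a triangular decomposition $\mathfrak g=\mathfrak u\oplus\mathfrak t\oplus\mathfrak u^-$ and Borel subalgebra $\mathfrak b=\mathfrak u\oplus\mathfrak t$. Let $U,T,B$ be the connected subgroups with Lie algebras $\mathfrak u,\mathfrak t,\mathfrak b$. A *nilradical* $\mathfrak n=\operatorname{Lie}N$ is the nilradical of a standard parabolic $\mathfrak p=\operatorname{Lie}P\supset\mathfrak b$, where $P=L\cdot N$ and $N$ is the unipotent radical of $P$. It is a sum of root spaces, and $\Delta(\mathfrak n)$ denotes its set of roots. The symmetric algebra $\mathcal S(\mathfrak n)=\mathbb C[\mathfrak n^*]$ carries the Poisson bracket extending the Lie bracket, and its Poisson centre is $\mathcal Z(\mathfrak n)=\mathcal S(\mathfrak n)^N$.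

How does $\mathcal S(\mathfrak n)$ look as a module over $\mathcal Z(\mathfrak n)$? The guess one would make first is that *$\mathcal S(\mathfrak n)$ is always a free $\mathcal Z(\mathfrak n)$-module.* Three easy tests support it.

If $\mathfrak n$ is abelian, then $\mathcal Z(\mathfrak n)=\mathcal S(\mathfrak n)$, and the module is free of rank one. This covers $\mathfrak{sl}_2$.

Let $\mathfrak n=\mathfrak u\subset\mathfrak{sl}_3$, with $x=E_{12}$, $y=E_{23}$, $z=E_{13}$ and $\{x,y\}=z$. Since $\{x,F\}=z\,\partial_yF$ and $\{y,F\}=-z\,\partial_xF$, we get $\mathcal Z(\mathfrak u)=\mathbb C[z]$, and $\mathcal S(\mathfrak u)$ is free over it with basis $x^iy^j$.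

The same computation works for any Heisenberg nilradical, for example the span of $E_{12},E_{13},E_{14},E_{24},E_{34}$ in $\mathfrak{sl}_4$. The centre is $\mathbb C[E_{14}]$, and monomials in the other variables form a basis.

Now take block sizes $(1,1,2)$ in $\mathfrak{sl}_4$. The nilradical $\mathfrak n$ has basis
$$e=E_{12},\quad c=E_{23},\quad d=E_{24},\quad a=E_{13},\quad b=E_{14},$$
and its nonzero brackets are $\{e,c\}=a$ and $\{e,d\}=b$. If $F$ is in the Poisson centre, then $0=\{c,F\}=-a\,\partial_eF$, so $F\in\mathbb C[a,b,c,d]$. What remains is $a\,\partial_cF+b\,\partial_dF=0$. Put $f=ad-bc$, which satisfies this equation. After inverting $a$, the ring $\mathbb C[a,b,c,d]$ becomes $\mathbb C[a^{\pm1},b,f][c]$, on which the derivation is $a\,\partial_c$; so its kernel there is $\mathbb C[a^{\pm1},b,f]$. If $Q(a,b,f)$ is divisible by $a$ in $\mathbb C[a,b,c,d]$, then $Q(0,b,-bc)=0$. Since $b$ and $bc$ are algebraically independent, $Q$ is divisible by $a$ already in $\mathbb C[a,b,f]$. Hence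
$$\mathcal Z(\mathfrak n)=\mathbb C[a,b,ad-bc].$$
This is a polynomial ring, and yet $\mathcal S(\mathfrak n)$ is *not* free over it. If it were free, the regular sequence $a,b,f$ of $\mathbb C[a,b,f]$ would be a regular sequence on $\mathcal S(\mathfrak n)$. But $f\in(a,b)$, so $f$ acts by zero on $\mathcal S(\mathfrak n)/(a,b)\neq0$.

So the guess is false. The example tells us two things. Polynomiality of the invariants does not give freeness: what fails is that the common zero set of $a,b,f$ is $\{a=b=0\}$, of codimension $2$ and not $3$. It also suggests a repair. Since $U\subset P$, the bigger group $U$ acts on $\mathfrak n$. Here $U$ is generated by $N$ and $\exp(\mathbb CE_{34})$, and $\operatorname{ad}E_{34}$ sends $a\mapsto-b$, $c\mapsto-d$ and kills $b,d,e$. It kills $f$, because $f\mapsto-bd+bd=0$. On $\mathbb C[a,b,f]$ it is $-b\,\partial_a$. So $\mathcal S(\mathfrak n)^U=\mathbb C[b,f]$, whose generators have zero set $\{b=0,\ ad=0\}$ of codimension $2$. We shall recall in Section 3 that this gives freeness. The repaired guess is the following conjecture, taken from Dmitri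 I. Panyushev, "The Frobenius semiradical, generic stabilisers, and Poisson centre for nilradicals", arXiv:2310.18945 (2023).

**Conjecture.** For any nilradical $\mathfrak n$ in a simple Lie algebra $\mathfrak g$, $\mathcal S(\mathfrak n)$ is a free $\mathcal S(\mathfrak n)^U$-module. In particular, for any optimal nilradical $\tilde{\mathfrak n}$, $\mathcal S(\tilde{\mathfrak n})$ is a free $\mathcal Z(\tilde{\mathfrak n})$-module.

The conjecture is true, and these notes prove it in full.

## 2. The Kostant cascade, optimal nilradicals, and the four theorems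

Let $\Delta$ be the root system, $\Delta^+$ the positive roots (those of $\mathfrak u$), $\Pi$ the simple roots, $\theta$ the highest root, $W$ the Weyl group, and $w_0$ its longest element. Let $(\ ,\ )$ be a $W$-invariant scalar product, and put $\langle\gamma,\delta^\vee\rangle=2(\gamma,\delta)/(\delta,\delta)$. The support $\operatorname{supp}\gamma\subset\Pi$ of a positive root is the set of simple roots that occur in it.

**Definition (cascade).** Put $\beta_1=\theta$. Replace $\Delta^+$ by the positive roots orthogonal to $\theta$, which form the positive roots of a possibly reducible subsystem. Add the highest root of each irreducible component, and repeat until nothing is left. The result is the Kostant cascade $\mathcal K$; put $m=\#\mathcal K$. For reducible $\Delta$, take the union of the cascades of the components.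

For $\mathfrak{sl}_n$ one gets $\beta_i=\varepsilon_i-\varepsilon_{n+1-i}$ for $1\le i\le m=\lfloor n/2\rfloor$. For $\mathfrak{sp}_{2n}$, with positive roots $e_i\pm e_j$ $(i<j)$ and $2e_i$, one gets $\mathcal K=\{2e_1,\dots,2e_n\}$.

**Definition (optimal nilradical).** Put $\mathcal K(\mathfrak n)=\mathcal K\cap\Delta(\mathfrak n)$. The optimisation $\tilde{\mathfrak n}$ of $\mathfrak n$ is the maximal nilradical with $\mathcal K(\tilde{\mathfrak n})=\mathcal K(\mathfrak n)$, and $\mathfrak n$ is optimal if $\mathfrak n=\tilde{\mathfrak n}$.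

In $\mathfrak{sl}_4$ we have $\mathcal K=\{\theta,\alpha_2\}$. The $(1,1,2)$ nilradical of Section 1 contains both roots, so its optimisation is $\mathfrak u$, and it is not optimal. The Heisenberg nilradical of Section 1 has $\mathcal K(\mathfrak n)=\{\theta\}$. It is optimal, because the only strictly larger nilradical that leaves out $\alpha_2$ would come from a smaller Levi containing $\alpha_2$, and there is none. So Section 1 shows that the word "optimal" in the conjecture cannot be dropped.

For any $\mathfrak b$-stable subspace $\mathfrak c\subset\mathfrak u$ put $\mathcal K(\mathfrak c)=\mathcal K\cap\Delta(\mathfrak c)$.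

**Theorem A.** $\mathcal S(\mathfrak u)^U$ is a polynomial algebra in $m$ homogeneous generators $f_1,\dots,f_m$ ($T$-weight vectors), which form a regular sequence in $\mathcal S(\mathfrak u)$. Equivalently, their common zero set $Z\subset\mathfrak u^*$ has codimension $m$.

**Theorem B.** Let $\mathfrak c\subset\mathfrak u$ be any $\mathfrak b$-stable subspace (e.g. any nilradical). Then $\mathcal S(\mathfrak c)^U=\mathbb C[f_i:f_i\in\mathcal S(\mathfrak c)]$ is a polynomial algebra in exactly $\#\mathcal K(\mathfrak c)$ variables, and $\mathcal S(\mathfrak c)$ is a free $\mathcal S(\mathfrak c)^U$-module. All fibres of $\mathfrak c^*\to\operatorname{Spec}\mathcal S(\mathfrak c)^U$ are nonempty of pure dimension $\dim\mathfrak c-\#\mathcal K(\mathfrak c)$, which is the maximal dimension of $U$-orbits in $\mathfrak c^*$.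

**Theorem C.** If $\tilde{\mathfrak n}$ is optimal, then $\mathcal Z(\tilde{\mathfrak n})=\mathcal S(\tilde{\mathfrak n})^U$; hence $\mathcal S(\tilde{\mathfrak n})$ is a free $\mathcal Z(\tilde{\mathfrak n})$-module.

**Theorem D.** For $\mathfrak c$ as in Theorem B, the enveloping algebra $\mathcal U(\mathfrak c)$ is a free left and a free right $\mathcal U(\mathfrak c)^U$-module. For $\mathfrak c=\tilde{\mathfrak n}$ optimal, $\mathcal U(\mathfrak c)^U$ is the centre of $\mathcal U(\mathfrak c)$.

Theorem B for nilradicals and Theorem C give the conjecture. Almost all the work is in Theorem A, which is about $\mathfrak u$ alone. From here through Section 10, $\mathfrak g$ may be semisimple, because the induction passes through reducible subsystems.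

**Conventions.** For $\gamma\in\Delta^+$ let $e_\gamma$ be a root vector, $(e^*_\gamma)$ the dual basis of $\mathfrak u^*$, and $\xi_\gamma=\xi(e_\gamma)$. We write $x_\gamma=e_\gamma$ when it is viewed as a coordinate on $\mathfrak u^*$; it has $T$-weight $\gamma$. Groups act on functions by $(uf)(\xi)=f(u^{-1}\xi)$. Write $\gamma\succ\rho$ if $\gamma-\rho$ is a nonzero sum of positive roots. If $\Delta$ is simply laced, all roots are called long. The empty set has codimension $+\infty$.

## 3. Freeness as a codimension count

Let $R$ be a polynomial ring with the standard grading, and let $g_1,\dots,g_k\in R$ be homogeneous of positive degree with common zero set $V$ in the affine space $\operatorname{Spec}R$.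

**(R1)** $g_1,\dots,g_k$ is a regular sequence if and only if $\operatorname{codim}V=k$. This is the textbook fact for Cohen–Macaulay rings.

**(R2)** If $\operatorname{codim}V=k$, then any $j$ of the $g_i$ have zero set $V'$ of codimension $j$. Indeed $V'$ contains $0$ and is cut out by $j$ equations, so $\operatorname{codim}V'\le j$. Its components are cones through $0$, so the other $k-j$ equations lower $\dim V'$ by at most $k-j$. Hence $k=\operatorname{codim}V\le\operatorname{codim}V'+k-j$.

**(R3)** If $\operatorname{codim}V=k$, then the $g_i$ are algebraically independent, and $R$ is a free module with a homogeneous basis over $A=\mathbb C[g_1,\dots,g_k]$. *Independence:* the zero fibre of $(g_1,\dots,g_k):\operatorname{Spec}R\to\mathbb A^k$ has dimension $\dim R-k$. Fibre components have dimension at least $\dim R$ minus the dimension of the image, so the map is dominant. *Freeness:* $\operatorname{Tor}_1^A(R,\mathbb C)$ is the first Koszul homology of $(g_1,\dots,g_k)$ on $R$, which vanishes by regularity. Lift a homogeneous basis of $R\otimes_A\mathbb C$ to a map $F\to R$ from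 a graded free module. Its cokernel $M$ is bounded below with $M\otimes_A\mathbb C=0$, so $M=0$. Its kernel $Q$ has $Q\otimes_A\mathbb C=0$, because $\operatorname{Tor}^A_1(R,\mathbb C)=0$ and $F\otimes_A\mathbb C\to R\otimes_A\mathbb C$ is an isomorphism. So $Q=0$.

Thus Theorem A splits into two parts: find the generators, and show that $\operatorname{codim}Z=m$.

## 4. Corner minors in $\mathfrak{sl}_n$ and $\mathfrak{sp}_{2n}$

With explicit invariants, the codimension can be found by hand.

**Type $\mathfrak{sl}_n$.** Write $x_{ij}=E_{ij}$ for $i<j$, and for $k\le m=\lfloor n/2\rfloor$ let $d_k=\det(x_{i,n+1-j})_{i,j\le k}$. The block has rows $1,\dots,k$ and columns $n-k+1,\dots,n$, and it lies above the diagonal since $k<n-k+1$. For $a<b$ we have $[E_{ab},x_{ij}]=\delta_{bi}x_{aj}-\delta_{ja}x_{ib}$. So $E_{ab}$ acts on the block by replacing row $b$ with row $a$ (relevant only if $b\le k$, and then $a<b$ is also a row of the block), and by replacing column $a$ with minus column $b$ (relevant only if $a\ge n-k+1$, and then $b$ is also a column of the block). Each replacement produces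 a determinant with two proportional lines. Hence $d_k$ is $U$-invariant, and its weight is $\sum_{i\le k}(\varepsilon_i-\varepsilon_{n+1-i})$.

Let $L\subset\mathfrak u^*$ be the $m$-dimensional subspace given by $x_{i,n+1-j}=t_{i+j-1}$ for $i,j\le m$, where $t_r=0$ for $r>m$, with all other coordinates $0$. If $t_1=\dots=t_{k-1}=0$, the matrix of $d_k$ vanishes above the antidiagonal and has $t_k$ on it, so $d_k=\pm t_k^k$. Therefore the cone $Z=\{d_1=\dots=d_m=0\}$ meets $L$ only in $0$. Since $0=\dim(Z\cap L)\ge\dim Z-\operatorname{codim}L$, we get $\operatorname{codim}Z\ge m$.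

For $\mathfrak{sl}_4$ the two invariants are, up to sign, $x_{14}$ and $f=x_{13}x_{24}-x_{14}x_{23}$. This will be the running example.

**Type $\mathfrak{sp}_{2n}$.** The abelian ideal $\mathfrak a=\bigoplus_{i\le j}\mathfrak g_{e_i+e_j}$ is $S^2\mathbb C^n$ as a $GL_n$-module, and $\mathfrak u=\mathfrak u_{\mathfrak{gl}_n}\ltimes\mathfrak a$. Let $x_{ij}=x_{ji}\in\mathfrak a$ be the product of the $i$-th and $j$-th basis vectors of $\mathbb C^n$, $X_k=(x_{ij})_{i,j\le k}$, and $d_k=\det X_k$ for $1\le k\le n$. The group $\exp\mathfrak a$ acts trivially on $\mathcal S(\mathfrak a)$. A unipotent upper triangular $g\in GL_n$ preserves the span of the first $k$ basis vectors, and it changes $X_k$ into $g_k^TX_kg_k$, where $g_k$ is the upper left $k\times k$ block and $\det g_k=1$. So $0\ne d_k\in\mathcal S(\mathfrak u)^U$, of weight $2(e_1+\dots+e_k)$. On the $n$-dimensional subspace $x_{ij}=t_{i+j-1}$ (with $t_r=0$ for $r>n$, all other coordinates $0$), the same antidiagonal argument gives $d_k=\pm t_k^k$ once $t_1=\dots=t_{k-1}=0$. So $d_1,\dots,d_n$ have a zero set of codimension $\ge n=m$.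

This method needs closed formulas for the invariants and a subspace adapted to them. To treat all types at once we must describe the invariants without formulas, and then bound $\dim Z$ without writing $Z$ down.

## 5. Root combinatorics of the cascade

We use the following textbook fact constantly. If $\Delta$ is irreducible and $\rho$ is long, then
$$\langle\gamma,\rho^\vee\rangle\in\{-1,0,1\}\qquad(\gamma\in\Delta,\ \gamma\ne\pm\rho).\tag{1}$$
Indeed the integers $\langle\gamma,\rho^\vee\rangle$ and $\langle\rho,\gamma^\vee\rangle$ have product at most $3$, and the first has the smaller absolute value.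

**The set $\mathcal H_\theta$.** Let $\Delta$ be irreducible. The root $\theta$ is long and dominant, so $\langle\gamma,\theta^\vee\rangle\in\{0,1\}$ for $\gamma\in\Delta^+\setminus\{\theta\}$. Put $\mathcal H_\theta=\{\gamma\in\Delta^+:\langle\gamma,\theta^\vee\rangle>0\}$. If $\gamma\in\mathcal H_\theta\setminus\{\theta\}$, then $\gamma-\theta=s_\theta\gamma$ is a root, and it is negative because $\theta$ is highest; so $\theta-\gamma\in\mathcal H_\theta$. A sum of two elements of $\mathcal H_\theta\setminus\{\theta\}$ pairs to $2$ with $\theta^\vee$, so it is $\theta$ or not a root. Since $\theta$ is dominant, a positive root is orthogonal to $\theta$ exactly when all simple roots in its support are. So $\Delta^+\cap\theta^\perp$ is the positive system of the standard subsystem generated by the simple roots orthogonal to $\theta$.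

**(K1)** Iterating, each $\beta\in\mathcal K$ is the highest root of an irreducible standard subsystem with simple roots $\Pi_\beta=\operatorname{supp}\beta$. Two such sets are nested, or disjoint and mutually orthogonal. If $\Pi_{\beta'}\subsetneq\Pi_\beta$, then $\beta'$ arises at a later stage inside the subsystem of $\Pi_\beta$, so $\Pi_{\beta'}\perp\beta$.

**(K2)** Put $\mathcal H_\beta=\{\gamma\in\Delta^+:\operatorname{supp}\gamma\subset\Pi_\beta,\ \langle\gamma,\beta^\vee\rangle>0\}$. Then
$$\Delta^+=\bigsqcup_{\beta\in\mathcal K}\mathcal H_\beta,\qquad\mathcal K\cap\mathcal H_\beta=\{\beta\}.\tag{2}$$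
A positive root lies in $\mathcal H_\theta$ or in a component of $\Delta\cap\theta^\perp$, and one iterates. The union is disjoint: if $\gamma\in\mathcal H_\beta\cap\mathcal H_{\beta'}$ with $\beta\neq\beta'$, the supports meet, so say $\Pi_{\beta'}\subsetneq\Pi_\beta$. Then $\operatorname{supp}\gamma\subset\Pi_{\beta'}\perp\beta$, a contradiction. The last claim follows from the orthogonality of $\mathcal K$.

**(K3)** The elements of $\mathcal K$ are pairwise orthogonal and *strongly orthogonal*: $\beta\pm\beta'\notin\Delta$ for $\beta\ne\beta'$. Orthogonality is clear from (K1). If $\Pi_{\beta'}\subset\Pi_\beta$, then $\beta+\beta'$ is not a root because $\beta$ is highest in its subsystem, and $\beta-\beta'=s_{\beta'}(\beta+\beta')$ is then not a root either. If $\Pi_\beta,\Pi_{\beta'}$ are disjoint and orthogonal, then $\beta+\beta'$ has disconnected support and $\beta-\beta'$ has coefficients of both signs. (The short roots $e_1,e_2$ of $B_2$ are orthogonal but not strongly orthogonal, since $e_1+e_2$ is a root. Conversely, strongly orthogonal implies orthogonal.)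

**(K4)** $w_0=\prod_{\beta\in\mathcal K}s_\beta$. Let $\Delta$ be irreducible, $w'=\prod_{\beta\ne\theta}s_\beta$, $w=s_\theta w'$, $\gamma\in\Delta^+$. If $\gamma\perp\theta$, then $w\gamma=w'\gamma<0$ by induction. If $\gamma=\theta$, then $w\gamma=-\theta$. Otherwise $\langle w'\gamma,\theta^\vee\rangle=\langle\gamma,\theta^\vee\rangle=1$, because $w'$ fixes $\theta$; so $w\gamma=w'\gamma-\theta$ is a root, negative since $\theta$ is highest. Hence $w$ makes all positive roots negative, and $w=w_0$.

By (K3) and (K4), $w_0=-1$ on $E:=\operatorname{span}_{\mathbb R}\mathcal K$ and $w_0=1$ on $E^\perp$.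

## 6. A slice with rational coordinates

The span of the $e_\beta^*$, $\beta\in\mathcal K$, meets generic $U$-orbits. This pins down every invariant from its weight alone.

**Lemma 1.** There are $U$-invariant rational functions $c_\beta$ ($\beta\in\mathcal K$) on $\mathfrak u^*$, equal to the coordinate $x_\beta$ on $\operatorname{span}\{e^*_\beta:\beta\in\mathcal K\}$, such that a generic $\xi\in\mathfrak u^*$ is $U$-conjugate to $\sum_\beta c_\beta(\xi)e_\beta^*$. If $\Delta$ is irreducible, then $c_\theta=x_\theta$.

*Proof.* More precisely, we construct a nonempty open $U$-stable set $\Omega$ on which the $c_\beta$ are regular and the conjugacy holds, and which contains all $\sum t_\beta e_\beta^*$ with all $t_\beta\ne0$. For a reducible system take products, so let $\Delta$ be irreducible and induct on the rank.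

Let $\mathfrak h=\bigoplus_{\gamma\in\mathcal H_\theta}\mathfrak g_\gamma$ (an ideal of $\mathfrak u$) and $H=\exp\mathfrak h$. Let $\mathfrak u',U'$ correspond to $\Delta^+\cap\theta^\perp$, so that $U=U'\ltimes H$. The group $\exp(\mathbb Ce_\theta)$ acts trivially on $\mathfrak u^*$, since $e_\theta$ is central in $\mathfrak u$. For $z=\sum_{\gamma\in\mathcal H_\theta\setminus\{\theta\}}a_\gamma e_\gamma$ and $\delta\in\mathcal H_\theta\setminus\{\theta\}$ we have $[z,e_\delta]=a_{\theta-\delta}N_\delta e_\theta$ with $N_\delta\ne0$, hence
$$(\exp(z)\xi)_\delta=\xi_\delta-a_{\theta-\delta}N_\delta\,\xi_\theta .$$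
So if $\xi_\theta\ne0$, the orbit $H\xi$ contains exactly one point whose coordinates in $\mathcal H_\theta\setminus\{\theta\}$ all vanish, and it depends regularly on $\xi$. Let $\pi(\xi)\in\mathfrak u'^*$ be the restriction of this point to $\mathfrak u'$.

The subspace $M=\{\xi_\gamma=0\ \forall\gamma\in\mathcal H_\theta\setminus\{\theta\}\}$ is $U'$-stable: if $\gamma\in\Delta^+$, $\gamma\perp\theta$ and $\delta\in\mathcal H_\theta\setminus\{\theta\}$, then $\gamma+\delta$, if a root, pairs to $1$ with $\theta^\vee$, so it lies in $\mathcal H_\theta\setminus\{\theta\}$. On $M$ the coordinate $\xi_\theta$ is $U'$-fixed, and $U'$ acts on the rest by the coadjoint action on $\mathfrak u'^*$. Since $H$ is normal, $\pi$ is $H$-invariant and $U'$-equivariant. It is surjective, because every point of $\mathfrak u'^*$ comes from a point of $M$ with $\xi_\theta=1$.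

With $\Omega'$ and $c'_\beta$ given for $\mathfrak u'$, put $\Omega=\{\xi_\theta\ne0,\ \pi(\xi)\in\Omega'\}$, $c_\theta=x_\theta$, and $c_\beta=c'_\beta\circ\pi$ for $\beta\ne\theta$. All claims follow. $\square$

In $\mathfrak{sl}_4$ one finds $c_\theta=x_{14}$ and $c_{\alpha_2}=x_{23}-x_{13}x_{24}/x_{14}=-f/x_{14}$. So the $c_\beta$ do have poles, and not every monomial in them is a polynomial.

**Consequence.** Let $0\ne f\in\mathcal S(\mathfrak u)^U$ have $T$-weight $\lambda$. By Lemma 1, $f$ is determined by its restriction to the slice $\operatorname{span}\{e_\beta^*:\beta\in\mathcal K\}$. This restriction is a nonzero polynomial in the $x_\beta$, of weight $\lambda$. Since $\mathcal K$ is linearly independent, it is a single monomial. Hence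
$$f=\mathrm{const}\cdot\prod_{\beta\in\mathcal K}c_\beta^{r_\beta},\qquad\lambda=\sum_\beta r_\beta\beta,\qquad r_\beta=\tfrac12\langle\lambda,\beta^\vee\rangle\in\mathbb Z_{\ge0}.\tag{3}$$
So the weight spaces of $\mathcal S(\mathfrak u)^U$ are at most one-dimensional. The homogeneous components of $f$ are invariants of the same weight, so $f$ is homogeneous, and $\deg f=\sum r_\beta$. Moreover $f$ is a $U$-fixed weight vector in the locally finite $\mathfrak g$-module $\mathcal S(\mathfrak g)$, so $\lambda$ is dominant. Thus
$$\lambda\in\mathcal D_{\mathcal K}:=\{\lambda\in\mathbb Z\mathcal K:\lambda\text{ dominant}\}.$$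
For every $\lambda\in\mathcal D_{\mathcal K}$ the integers $r_\beta=\frac12\langle\lambda,\beta^\vee\rangle$ are automatically $\ge0$. In $\mathfrak{sl}_4$, $\alpha_2$ is not dominant, while $\theta+\alpha_2$ is; and indeed $c_{\alpha_2}$ has a pole, while $c_\theta c_{\alpha_2}=-f$ has none.

## 7. Invariants from lowest matrix coefficients

Now we show that every $\lambda\in\mathcal D_{\mathcal K}$ really occurs. The trouble is to prove that a monomial in the $c_\beta$ has no poles without computing it. The device is to produce its square as the lowest-degree part of a matrix coefficient.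

Let $\lambda\in\mathcal D_{\mathcal K}$. By (K4), $w_0\lambda=-\lambda$. Let $V_\lambda$ be the simple module with highest weight vector $v_\lambda$; its lowest weight is $-\lambda$. Let $0\ne v_*\in V_\lambda^*$ vanish on all weight vectors of weight $\ne-\lambda$. Since $\mathfrak b=\mathfrak u^\perp$ for the Killing form, $\mathfrak u^*\cong\mathfrak g/\mathfrak b\cong\mathfrak u^-$. The first isomorphism is $B$-equivariant, and $e_\gamma^*$ corresponds to a nonzero multiple of $e_{-\gamma}$. Put
$$F_\lambda(x)=v_*(\exp(x)v_\lambda),\qquad x\in\mathfrak u^-,$$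
a polynomial. For $t\in T$ we have $F_\lambda(t^{-1}x)=v_*(t^{-1}\exp(x)\,t\,v_\lambda)=\lambda(t)^2F_\lambda(x)$, so $F_\lambda\in\mathcal S(\mathfrak u)$ has $T$-weight $2\lambda$. Let $\mathrm{in}(F)$ be the nonzero homogeneous component of lowest degree of $F$.

For $\mathfrak{sl}_2$ and $\lambda=\alpha$, with standard basis $(e,h,f)$, we have $\exp(tf)e=e-th-t^2f$. So $F_\alpha=\mathrm{const}\cdot t^2$, the square of the invariant $x_\alpha$ up to a scalar.

**Lemma 2.** For every $\lambda\in\mathcal D_{\mathcal K}$ the function $f_\lambda:=\prod c_\beta^{r_\beta}$, $r_\beta=\frac12\langle\lambda,\beta^\vee\rangle$, lies in $\mathcal S(\mathfrak u)^U$, and $\mathrm{in}(F_\lambda)=\mathrm{const}\cdot f_\lambda^2$ with $\mathrm{const}\ne0$. Hence $\mathcal S(\mathfrak u)^U=\bigoplus_{\lambda\in\mathcal D_{\mathcal K}}\mathbb Cf_\lambda$ and $f_\lambda f_\mu=f_{\lambda+\mu}$.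

**Step 1: $F_\lambda\neq0$.** Take $x=\sum_{\beta\in\mathcal K}t_\beta e_{-\beta}$. By strong orthogonality, the $\mathfrak{sl}_2$'s of the $\beta\in\mathcal K$ commute, and $v_\lambda$ is a highest weight vector for them, of weight $(2r_\beta)_\beta$. Expand $\exp(x)v_\lambda=\sum_{(n_\beta)}\prod_\beta\frac{t_\beta^{n_\beta}}{n_\beta!}\prod_\beta e_{-\beta}^{n_\beta}v_\lambda$. The term with exponents $(n_\beta)$ has weight $\lambda-\sum n_\beta\beta$. Since $\lambda=\sum r_\beta\beta$ and $\mathcal K$ is linearly independent, this weight is $-\lambda$ only for $n_\beta=2r_\beta$. The vector $\prod e_{-\beta}^{2r_\beta}v_\lambda$ is nonzero (it is the lowest weight vector of the simple module generated by $v_\lambda$ over the product of the $\mathfrak{sl}_2$'s) and spans the one-dimensional lowest weight space of $V_\lambda$. So $F_\lambda(x)=\mathrm{const}\prod t_\beta^{2r_\beta}$ with $\mathrm{const}\ne0$.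

**Step 2: $\mathrm{in}(F_\lambda)$ is $U$-invariant.** Let $u\in U$. The set $U^-B$ is open in $G$ and contains $u$. So for $x$ near $0$ we can write $u\exp(x)=\exp(\varphi(x))b(x)$ with $\varphi(x)\in\mathfrak u^-$ and $b(x)\in B$ analytic, $\varphi(0)=0$, $b(0)=u$. The map $x\mapsto\exp(x)B$ is a chart of $G/B$ at $eB$, and $\varphi$ is left multiplication by $u$ in this chart; so $d\varphi(0)$ is the action of $u$ on $T_{eB}(G/B)=\mathfrak g/\mathfrak b$. Since $u$ only adds vectors of higher weight and $-\lambda$ is the lowest weight, $v_*\circ u=v_*$. Write $bv_\lambda=\chi(b)v_\lambda$ for $b\in B$. Then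
$$F_\lambda(x)=v_*(u\exp(x)v_\lambda)=\chi(b(x))\,F_\lambda(\varphi(x)),\qquad\chi(b(0))=\chi(u)=1 .$$
Comparing lowest-degree terms, $\mathrm{in}(F_\lambda)=\mathrm{in}(F_\lambda)\circ d\varphi(0)$. As $u$ was arbitrary and $\mathfrak u^*\cong\mathfrak g/\mathfrak b$ is $U$-equivariant, $\mathrm{in}(F_\lambda)$ is $U$-invariant.

**Step 3: extracting the square root.** So $\mathrm{in}(F_\lambda)$ is a nonzero element of $\mathcal S(\mathfrak u)^U$ of weight $2\lambda$. By (3) it equals $\mathrm{const}\prod c_\beta^{2r_\beta}=\mathrm{const}\cdot f_\lambda^2$. The $U$-invariant rational function $f_\lambda$ has a polynomial square, and $\mathcal S(\mathfrak u)$ is integrally closed; so $f_\lambda$ is a polynomial. It has weight $\lambda$: from $(tf_\lambda)^2=\lambda(t)^2f_\lambda^2$ we get $tf_\lambda=\pm\lambda(t)f_\lambda$, and the sign is $+$ because $T$ is connected. By (3), every weight vector in $\mathcal S(\mathfrak u)^U$ is a multiple of some $f_\lambda$, and $\mathcal S(\mathfrak u)^U$ is spanned by weight vectors since $T$ normalizes $U$. Multiplicativity is clear from the definition.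 $\square$

The same computation detects nonvanishing of $f_\lambda$ at points far from the slice. This is what will be needed later.

**Lemma 3.** Let $\Theta\subset\Delta^+$ be strongly orthogonal, $\lambda\in\mathcal D_{\mathcal K}$, and $s_\beta=\frac12\langle\lambda,\beta^\vee\rangle$ for $\beta\in\Theta$. If $\lambda=\sum_\Theta s_\beta\beta$ and $\sum_\Theta s_\beta=\deg f_\lambda$, then $f_\lambda\bigl(\sum_\Theta t_\beta e^*_\beta\bigr)\neq0$ whenever all $t_\beta\ne0$.

*Proof.* $\Theta$ is orthogonal, hence linearly independent, and $2s_\beta=\langle\lambda,\beta^\vee\rangle$ are integers $\ge0$. Step 1 above, with $\Theta$ in place of $\mathcal K$, gives $F_\lambda(\sum_\Theta t_\beta e_{-\beta})=\mathrm{const}\prod t_\beta^{2s_\beta}$ with $\mathrm{const}\ne0$. This is homogeneous of degree $2\deg f_\lambda=\deg\mathrm{in}(F_\lambda)$, so it is the restriction of $\mathrm{in}(F_\lambda)=\mathrm{const}\cdot f_\lambda^2$. $\square$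

## 8. The monoid $\mathcal D_{\mathcal K}$ is free

**Step 1: freeness from unique factorization.** Since $B$ is connected, the irreducible factors in $\mathcal S(\mathfrak u)$ of a $B$-semi-invariant are $B$-semi-invariant. Since $U$ has no nontrivial characters, every irreducible factor of $f_\lambda$ is a $U$-invariant weight vector, that is, proportional to some $f_\mu$ with $\mu\in\mathcal D_{\mathcal K}$. Nonzero polynomials modulo scalars form a free commutative monoid. The classes of the $f_\lambda$ form a submonoid that contains, with each element, all its irreducible factors; so it is free on the irreducible $f_\mu$. It is isomorphic to $\mathcal D_{\mathcal K}$, since different $f_\lambda$ have different weights. Hence $\mathcal D_{\mathcal K}$ is free on $\{\mu:f_\mu\text{ irreducible}\}$. This basis is linearly independent in $\mathbb Z\mathcal K$: an integral relation, with negative terms moved to the other side, would contradict freeness. So it has at most $m$ elements.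

**Step 2: identifying the basis.** Let $\iota=-w_0$, which permutes $\Pi$. By Section 5, $E$ is the fixed space of $\iota$. So it has basis $\varpi_O=\sum_{\alpha\in O}\varpi_\alpha$, $O\in\Pi/\iota$, where $\varpi_\alpha$ are the fundamental weights. In particular $m=\#(\Pi/\iota)$. The dominant part of $E$ is $\bigoplus\mathbb R_{\ge0}\varpi_O$, and each ray $\mathbb R_{\ge0}\varpi_O$ is extremal. It contains nonzero elements of $\mathbb Z\mathcal K$, since $\varpi_O=\sum_\beta\frac12\langle\varpi_O,\beta^\vee\rangle\beta$ has rational coefficients. Let $\lambda_O$ be the generator of $\mathbb R_{\ge0}\varpi_O\cap\mathbb Z\mathcal K$. If $\lambda_O=\mu+\mu'$ in $\mathcal D_{\mathcal K}$, both summands lie on the ray, so they are nonnegative multiples of $\lambda_O$ and one is $0$. Thus $\lambda_O$ is indecomposable. In a free commutative monoid the indecomposables are exactly the basis elements; there are at most $m$ of them, and we have found $m$. Hence $\{\lambda_O\}$ is the basis of $\mathcal D_{\mathcal K}$, and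
$$\mathcal S(\mathfrak u)^U=\mathbb C[f_{\lambda_O}:O\in\Pi/\iota]\ \text{ is polynomial},\qquad\langle\lambda_O,\alpha^\vee\rangle\ne0\iff\alpha\in O.\tag{4}$$
The generators $f_1,\dots,f_m$ of Theorem A are these $f_{\lambda_O}$. For $\mathfrak{sl}_n$ the $\lambda_O$ are the weights $\sum_{i\le k}(\varepsilon_i-\varepsilon_{n+1-i})$, because $\sum r_i\beta_i$ is dominant exactly when $r_1\ge\dots\ge r_m\ge0$. So the corner minors $d_k$ are the generators.

**Step 3: passing to $\theta^\perp$.** Let $\Delta$ be irreducible. Then $\theta\in\mathcal D_{\mathcal K}$, and $f_\theta=c_\theta=x_\theta$ is irreducible. So $\theta=\lambda_{O_0}$ with $O_0=\{\alpha\in\Pi:\langle\theta,\alpha^\vee\rangle\ne0\}$. Let $\mathcal K'=\mathcal K\setminus\{\theta\}$, the cascade of $\Delta\cap\theta^\perp$. For $O\ne O_0$ put $\nu_O=\lambda_O-\frac12\langle\lambda_O,\theta^\vee\rangle\theta$.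

**Lemma 4.** The elements $\nu_O$, $O\ne O_0$, are pairwise distinct and form the basis of the free monoid $\mathcal D_{\mathcal K'}$ (for $\Delta\cap\theta^\perp$).

*Proof.* The map $\lambda\mapsto\lambda-r_\theta\theta$ is a homomorphism $\mathcal D_{\mathcal K}\to\mathcal D_{\mathcal K'}$, because subtracting a multiple of $\theta$ does not change pairings with simple roots orthogonal to $\theta$. It kills $\theta$. It is surjective: for $\nu\in\mathcal D_{\mathcal K'}$ the element $\nu+N\theta$ is dominant for $N\gg0$ (on simple roots $\perp\theta$ by assumption on $\nu$, on the others because $\theta$ is positive there), and it maps to $\nu$. So $\mathcal D_{\mathcal K'}$ is generated by the $m-1$ elements $\nu_O$. By Steps 1 and 2 for $\Delta\cap\theta^\perp$ it is free with a basis of $m-1$ elements. A generating set of a free commutative monoid contains its basis, so the $\nu_O$ are distinct and are the basis. $\square$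

## 9. Moving $\theta$ by the Weyl group: strata at long roots

Half of Theorem A is done. It remains to prove $\operatorname{codim}Z\ge m$.

A sensible first attempt is induction through the reduction of Lemma 1: remove the coordinates in $\mathcal H_\theta\setminus\{\theta\}$ by $H$, and reduce to $\mathfrak u'$. It stops at once. The reduction divides by $\xi_\theta$, but $x_\theta$ is one of the generators (4), so $Z$ lies entirely inside $\{\xi_\theta=0\}$, where the reduction does not exist.

The way out is to let another long root $\rho$ play the part of $\theta$, namely a maximal root at which $\xi$ does not vanish. Write $\rho=\sigma\theta$ with $\sigma\in W$ a product of $\ell$ simple reflections. An invariant $f_\lambda$ whose weight is fixed by $\sigma$ can be followed from $\theta$ to $\rho$ by Lemma 3. At most $\ell$ generators are lost, since $\sigma$ involves at most $\ell$ simple roots. And this loss is paid for: the condition that $\xi$ vanishes above $\rho$ costs at least $\ell$ in codimension. The two $\ell$'s cancel.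

Let $\Delta$ be irreducible, and assume Theorem A for root systems of smaller rank. Let $Z\subset\mathfrak u^*$ be the zero set of all $f_{\lambda_O}$; it is stable under $U$, $T$ and scalars. For $\rho\in\Delta^+$ set
$$V_\rho=\{\xi:\xi_\gamma=0\ \forall\gamma\succ\rho\},\qquad S_\rho=\{\xi\in V_\rho:\xi_\rho\ne0\}.$$
$V_\rho$ is $U$-stable, as the annihilator of an ideal of $\mathfrak u$. On $V_\rho$ the coordinate $\xi_\rho$ is $U$-fixed, so $S_\rho$ is $U$-stable. Moreover $\mathfrak u^*\setminus\{0\}=\bigcup_\rho S_\rho$: take $\rho$ maximal with $\xi_\rho\ne0$.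

**Proposition 5.** If $\rho$ is long, then $\operatorname{codim}_{\mathfrak u^*}(Z\cap S_\rho)\ge m$ (or $Z\cap S_\rho=\emptyset$).

If $\rho=\theta$, then $f_\theta=x_\theta\ne0$ on $S_\theta$, so $Z\cap S_\theta=\emptyset$. Let $\rho\neq\theta$.

**Step 1: the element $\sigma$, and what $V_\rho$ costs.** The long roots form one $W$-orbit, so $\theta$ is the only dominant long root. If a long positive root is not dominant, some simple reflection increases it by a positive multiple of a simple root. Going up from $\rho$ in this way we reach $\theta$. Read downwards, this gives long positive roots $\theta=\rho_1,\dots,\rho_{\ell+1}=\rho$ with $\ell\ge1$,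
$$\rho_{k+1}=s_{\alpha_{i_k}}\rho_k,\qquad\langle\rho_k,\alpha_{i_k}^\vee\rangle>0 .$$
Put $\sigma=s_{\alpha_{i_\ell}}\cdots s_{\alpha_{i_1}}$, so $\sigma\theta=\rho$, and $\beta_k=s_{\alpha_{i_1}}\cdots s_{\alpha_{i_{k-1}}}\alpha_{i_k}$ for $1\le k\le\ell$ (in this step $\beta_k$ is not a cascade element). Then $\langle\beta_k,\theta^\vee\rangle=\langle\alpha_{i_k},\rho_k^\vee\rangle>0$, so $\beta_k>0$ because $\theta$ is dominant. Also $\beta_k\ne\theta$: otherwise $\alpha_{i_k}=\rho_k$ and $\rho_{k+1}=-\rho_k<0$. Hence $\langle\beta_k,\theta^\vee\rangle=1$. Since all $\beta_k>0$, the word for $\sigma$ is reduced, and the $\beta_k$ are distinct and are exactly the positive roots made negative by $\sigma$. We draw two consequences.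

First, no $\beta_k$ is orthogonal to $\theta$. So $\sigma$ keeps positive all positive roots orthogonal to $\theta$, and $\sigma(\Delta^+\cap\theta^\perp)=\Delta^+\cap\rho^\perp$.

Second, the $-\sigma\beta_k$ are $\ell$ distinct positive roots with $\langle-\sigma\beta_k,\rho^\vee\rangle=-1$. So the $\rho-\sigma\beta_k=s_\rho(-\sigma\beta_k)$ are $\ell$ distinct roots, all $\succ\rho$, with pairing $1$ with $\rho^\vee$. Hence
$$a_1:=\#\{\gamma\in\Delta^+:\gamma\succ\rho,\ \langle\gamma,\rho^\vee\rangle=1\}\ge\ell.\tag{5}$$

**Step 2: the subspace $L_\rho$.** We look for a place where invariants can be restricted. Let $\Delta_\rho=\Delta\cap\rho^\perp$ and $\Delta^+_\rho=\Delta_\rho\cap\Delta^+=\sigma(\Delta^+\cap\theta^\perp)$, with cascade $\mathcal K_\rho=\sigma\mathcal K'$ and corresponding $\mathfrak u_\rho\subset\mathfrak u$, $U_\rho\subset U$. Let $L_\rho=\mathbb Ce_\rho^*\oplus\mathfrak u_\rho^*\subset\mathfrak u^*$ (all other coordinates zero). We claim that $L_\rho$ is $U_\rho$-stable, with trivial action on the $e_\rho^*$-coordinate and the coadjoint action on $\mathfrak u_\rho^*$.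 Let $\xi\in L_\rho$, $\gamma\in\Delta_\rho^+$, $\delta\in\Delta^+$ with $\xi([e_\gamma,e_\delta])\ne0$. Then $\gamma+\delta\in\{\rho\}\cup\Delta_\rho^+$. If $\gamma+\delta=\rho$, then $\langle\delta,\rho^\vee\rangle=2$, so $\delta=\rho$ by (1), a contradiction. So $\gamma+\delta\in\Delta^+_\rho$, and hence $\delta\in\Delta^+_\rho$.

**Step 3: which generators survive on $L_\rho$.** Call $O\in\Pi/\iota$ *untouched* if it contains none of $\alpha_{i_1},\dots,\alpha_{i_\ell}$. There are $q\ge m-\ell$ untouched orbits. Since $\langle\theta,\alpha_{i_1}^\vee\rangle>0$, the orbit $O_0$ is touched.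

Let $O$ be untouched and $\lambda=\lambda_O=\sum_{\mathcal K}r_\beta\beta$. By (4), $\sigma\lambda=\lambda$. The set $\Theta=\sigma\mathcal K=\{\rho\}\cup\mathcal K_\rho$ consists of positive roots and is strongly orthogonal. Moreover $\lambda=\sigma\lambda=\sum_{\beta\in\mathcal K}r_\beta\,\sigma\beta$, $\frac12\langle\lambda,(\sigma\beta)^\vee\rangle=r_\beta$, and $\sum r_\beta=\deg f_\lambda$. So Lemma 3 applies, and $f_\lambda|_{L_\rho}\ne0$.

Write $f_\lambda|_{L_\rho}=\sum_kx_\rho^kh_k$. By Step 2, $h_k\in\mathcal S(\mathfrak u_\rho)^{U_\rho}$, and $h_k$ has $T$-weight $\lambda-k\rho$. If $h_k\ne0$, then by Lemma 2 for $\mathfrak u_\rho$ its weight lies in $\operatorname{span}\mathcal K_\rho\subset\rho^\perp$. So $k=\frac12\langle\lambda,\rho^\vee\rangle=\frac12\langle\sigma\lambda,(\sigma\theta)^\vee\rangle=\frac12\langle\lambda,\theta^\vee\rangle$. For this $k$ we have $\lambda-k\rho=\sigma(\lambda-k\theta)=\sigma\nu_O$. Hence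
$$f_{\lambda_O}|_{L_\rho}=\mathrm{const}\cdot x_\rho^k\,g_O,\qquad\mathrm{const}\ne0,\tag{6}$$
where $g_O:=f^{(\rho)}_{\sigma\nu_O}$ is the invariant of Section 7 for $\mathfrak u_\rho$. By Lemma 4 transported by $\sigma$, $g_O$ belongs to the system of free generators of $\mathcal S(\mathfrak u_\rho)^{U_\rho}$, and different $O$ give different generators. By Theorem A for $\Delta_\rho$ (of smaller rank) and (R2), the $q$ polynomials $g_O$ have a common zero set of codimension $q$ in $\mathfrak u_\rho^*$.

**Step 4: slicing $S_\rho$.** Put $p(\gamma)=\langle\gamma,\rho^\vee\rangle$. By (1), $p(\gamma)\in\{-1,0,1,2\}$ on $\Delta^+$, and $p(\gamma)=2$ only for $\gamma=\rho$. Inside $\Delta^+$ let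
$$C=\{p=1,\ \gamma\not\succ\rho\},\quad D=\{p=-1,\ \gamma\not\succ\rho\},\quad J=\{p=0,\ \gamma\succ\rho\},\quad a_{-1}=\#\{p=-1,\ \gamma\succ\rho\}.$$
Then $\operatorname{codim}V_\rho=a_1+\#J+a_{-1}$, and the coordinates on $V_\rho$ are those indexed by $\rho$, $C$, $\Delta_\rho^+\setminus J$, $D$.

We remove the coordinates in $C$ by the group, as in Lemma 1. If $\gamma\in C$, then $\rho-\gamma=-s_\rho\gamma$ is a root. It is positive (otherwise $\gamma\succ\rho$), has $p=1$, and is $\not\succ\rho$, since $(\rho-\gamma)-\rho=-\gamma$. So $\rho-\gamma\in C$. For $z=\sum_{\gamma\in C}a_\gamma e_\gamma$ and $\delta\in C$ we have $[z,e_\delta]=a_{\rho-\delta}N_\delta e_\rho$ with $N_\delta\ne0$, because a root with $p=2$ equals $\rho$; and $[z,e_\rho]=0$, because no root has $p=3$. So on $V_\rho$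
$$(\exp(z)\xi)_\delta=\xi_\delta-a_{\rho-\delta}N_\delta\,\xi_\rho\quad(\delta\in C),\qquad(\exp(z)\xi)_\rho=\xi_\rho .$$
Let $Y=\{\xi\in S_\rho:\xi_\gamma=0\ \forall\gamma\in C\}$. For $\xi\in S_\rho$ there is exactly one $z$ with $\exp(-z)\xi\in Y$, and it depends regularly on $\xi$. So $(z,\eta)\mapsto\exp(z)\eta$ is an isomorphism $\mathbb A^{\#C}\times Y\to S_\rho$. As $Z$ is $U$-stable, $Z\cap S_\rho$ corresponds to $\mathbb A^{\#C}\times(Z\cap Y)$, and
$$\operatorname{codim}_{S_\rho}(Z\cap S_\rho)=\operatorname{codim}_Y(Z\cap Y).$$

**Step 5: a torus contraction disposes of $D$.** For $\rho=\theta$ the sets $D$ and $J$ were empty. Now $Y$ has extra coordinates $\xi_\gamma$, $\gamma\in D$, on which we know nothing about the invariants; we only control them on $L_\rho$, where $\xi_D=0$. For $c\ne0$ let $Y_c=\{\xi\in Y:\xi_\rho=c\}$, an affine space with coordinates indexed by $(\Delta_\rho^+\setminus J)\sqcup D$. The $\mathbb G_m$-action $\xi_\gamma\mapsto t^{2-p(\gamma)}\xi_\gamma$ is the composition of the scalar $t^2$ and the element $\rho^\vee(t)\in T$, so it preserves $Z$. It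 fixes $\xi_\rho$ and has weights $2$ and $3$ on the coordinates of $Y_c$.

Let $X$ be an irreducible component of $Z\cap Y_c$ (if there is none, there is nothing to prove). It is closed and $\mathbb G_m$-stable, so letting $t\to0$ we see that it contains $ce_\rho^*$. Hence $X\cap\{\xi_D=0\}\ne\emptyset$, and therefore $\dim(X\cap\{\xi_D=0\})\ge\dim X-\#D$. On the other hand, $X\cap\{\xi_D=0\}\subset Z\cap L_\rho\cap\{\xi_\rho=c\}$. By (6) and $c\ne0$, all $g_O$ with $O$ untouched vanish there, so its dimension is at most $\#\Delta_\rho^+-q$. Therefore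
$$\dim X\le\#D+\#\Delta^+_\rho-q=\dim Y_c+\#J-q .$$

**Step 6: adding up.** The map $\xi_\rho:Z\cap Y\to\mathbb C^*$ has fibres $Z\cap Y_c$, and $\dim Y=1+\dim Y_c$. So $\operatorname{codim}_Y(Z\cap Y)\ge q-\#J$. With (5),
$$\operatorname{codim}_{\mathfrak u^*}(Z\cap S_\rho)\ge(a_1+\#J+a_{-1})+(q-\#J)\ge a_1+q\ge\ell+(m-\ell)=m.\qquad\square$$

**The bookkeeping in $\mathfrak{sl}_4$.** Here $m=2$, $\Pi/\iota=\{\{\alpha_1,\alpha_3\},\{\alpha_2\}\}$, and the orbit $\{\alpha_2\}$ belongs to $f=x_{13}x_{24}-x_{14}x_{23}$. Take $\rho=\varepsilon_1-\varepsilon_3=s_{\alpha_3}\theta$, so $\ell=1$. The only root $\succ\rho$ is $\theta$, with $p=1$; so $a_1=1$ and $J=\emptyset$. The orbit $\{\alpha_2\}$ is untouched, $q=1$, $\Delta_\rho^+=\{\varepsilon_2-\varepsilon_4\}$, and $f|_{L_\rho}=x_{13}x_{24}$, as (6) predicts. Here $C=\{\varepsilon_1-\varepsilon_2,\varepsilon_2-\varepsilon_3\}$ and $D=\{\varepsilon_3-\varepsilon_4\}$. The total is $1+1=2$.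

Take $\rho=\alpha_2=s_{\alpha_1}s_{\alpha_3}\theta$, so $\ell=2$. Again $q=1$, and $f|_{L_\rho}=-x_{14}x_{23}$, so $g_O$ is $x_{14}$ up to a scalar. But $\varepsilon_1-\varepsilon_4\succ\alpha_2$ is orthogonal to $\alpha_2$, so $J=\{\theta\}$, and $g_O$ vanishes identically on $V_\rho$: the surviving invariant gives nothing new there. That is why $\#J$ appears with both signs in Step 6. Here $a_1=2$, and the bound is $(2+1+0)+(1-1)=3\ge2$.

## 10. Short roots and the end of the proof of Theorem A

Polynomiality is (4). We show $\operatorname{codim}Z=m$ by induction on the rank; rank $0$ is trivial. If $\Delta$ is reducible, the set of generators is the union of those of the components, $Z$ is the product of the corresponding zero sets, and codimensions add. So let $\Delta$ be irreducible. As $Z$ is a cone defined by $m$ homogeneous equations of positive degree, $\operatorname{codim}Z\le m$, and we need $\operatorname{codim}Z\ge m$; regularity then follows from (R1). Since $\mathfrak u^*=\{0\}\cup\bigcup_\rho S_\rho$ and $\dim\mathfrak u\ge m$, it suffices to show $\operatorname{codim}(Z\cap S_\rho)\ge m$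 for all $\rho$.

**Simply laced types.** All roots are long, and Proposition 5 covers all $\rho$.

For short $\rho$ the method of Section 9 is not available: $\rho$ is not in the $W$-orbit of $\theta$, and (1) fails. Fortunately there are few types left, and short roots impose many conditions.

**Types $B_n$ ($n\ge2$), $F_4$, $G_2$.** Here $w_0=-1$, so $\iota=1$ and $m$ is the rank. Proposition 5 covers long $\rho$. Let $\theta_s$ be the highest short root, the only dominant short root. Going up by simple reflections, any short $\rho\ne\theta_s$ in $\Delta^+$ satisfies $\theta_s\succ\rho$. So $V_\rho\subset V_{\theta_s}$, and $\operatorname{codim}V_\rho\ge\operatorname{codim}V_{\theta_s}+1$, because $\xi_{\theta_s}=0$ is an additional condition.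

*$G_2$* ($m=2$; simple roots $\alpha$ short, $\beta$ long): $3\alpha+\beta$ and $3\alpha+2\beta$ are $\succ\theta_s=2\alpha+\beta$. So $\operatorname{codim}V_\rho\ge2$ for all short $\rho$.

*$B_n$* ($m=n$): $\theta_s=e_1$, and $e_1+e_j\succ e_1$ for $2\le j\le n$; so $\operatorname{codim}V_{e_1}\ge n-1$. *$F_4$* ($m=4$; simple roots $e_2-e_3$, $e_3-e_4$, $e_4$, $\frac12(e_1-e_2-e_3-e_4)$): $\theta_s=e_1$, and $e_1+e_2,\,e_1+e_3,\,e_1+e_4\succ e_1$; so $\operatorname{codim}V_{e_1}\ge3$. In both cases $\operatorname{codim}V_\rho\ge m$ for short $\rho\ne e_1$. Since $V_{e_1}$ is irreducible of codimension $\ge m-1$, it remains to see that $V_{e_1}\not\subset Z$.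

In both cases $\theta=e_1+e_2$, and we claim $e_1-e_2\in\mathcal K$. For $B_n$, $\{\pm(e_1-e_2)\}$ is a component of $\Delta\cap\theta^\perp$. For $F_4$, $\Delta\cap\theta^\perp$ is of type $C_3$ with simple roots $e_3-e_4$, $e_4$, $\frac12(e_1-e_2-e_3-e_4)$. In it $e_1-e_2$ is long and dominant (its scalar products with these simple roots are $0,0,1$), hence the highest root. So $\lambda=2e_1=(e_1+e_2)+(e_1-e_2)\in\mathcal D_{\mathcal K}$, as $e_1=\theta_s$ is dominant, and $\deg f_\lambda=2$. Apply Lemma 3 with $\Theta=\{e_1\}$: $s=\frac12\langle2e_1,e_1^\vee\rangle=2$, $\lambda=2\cdot e_1$, and $s=\deg f_\lambda$. It gives $f_\lambda(e^*_\gamma)\ne0$ for $\gamma=e_1$. Since $f_\lambda$ is a nonconstant monomial in the generators, $e_\gamma^*\notin Z$, while $e_\gamma^*\in V_{e_1}$. So $V_{e_1}\not\subset Z$ and $\operatorname{codim}(Z\cap V_{e_1})\ge m$.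

**Type $C_n$ ($n\ge3$).** Here $\mathcal K=\{2e_1,\dots,2e_n\}$ and $\mathcal D_{\mathcal K}=\{\sum2r_ie_i:r_1\ge\dots\ge r_n\ge0\}$, with basis $\lambda_k=2(e_1+\dots+e_k)$, $1\le k\le n$. The minors $d_k$ of Section 4 are nonzero $U$-invariants of weight $\lambda_k$, so $d_k=\mathrm{const}\cdot f_{\lambda_k}$ by Lemma 2. Section 4 showed $\operatorname{codim}Z\ge n=m$.

This proves Theorem A. $\square$

## 11. From $\mathfrak u$ to $\mathfrak b$-stable subspaces: Theorem B

Let $\mathfrak c\subset\mathfrak u$ be $\mathfrak b$-stable. It is a sum of root spaces and an ideal of $\mathfrak u$.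

**Step 1: generators.** $\mathcal S(\mathfrak c)^U=\mathcal S(\mathfrak c)\cap\mathcal S(\mathfrak u)^U$ is $T$-stable, hence spanned by the $f_\lambda$ it contains. $\mathcal S(\mathfrak c)$ is the polynomial subring of $\mathcal S(\mathfrak u)$ on a subset of the variables, so it is closed under taking factors. If $f_\lambda=\prod f_i^{k_i}\in\mathcal S(\mathfrak c)$, then $f_i\in\mathcal S(\mathfrak c)$ whenever $k_i>0$. So $\mathcal S(\mathfrak c)^U=\mathbb C[f_i:f_i\in\mathcal S(\mathfrak c)]$. Let $k$ be the number of these $f_i$.

**Step 2: freeness.** By Theorem A and (R2), these $k$ polynomials have a common zero set of codimension $k$ in $\mathfrak u^*$. It is the preimage, under the linear surjection $\mathfrak u^*\to\mathfrak c^*$, of their zero set in $\mathfrak c^*$, which thus also has codimension $k$. By (R3), $\mathcal S(\mathfrak c)$ is a free $\mathcal S(\mathfrak c)^U$-module, and $\mathcal S(\mathfrak c)^U$ is polynomial in $k$ variables. A nonzero free module is faithfully flat. So all fibres of $\mathfrak c^*\to\operatorname{Spec}\mathcal S(\mathfrak c)^U$ are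 nonempty, and by flatness they are of pure dimension $\dim\mathfrak c-k$.

**Step 3: tangent spaces to generic orbits.** It remains to compute $k$. By Lemma 1, $U\cdot\{\sum_{\mathcal K}t_\beta e^*_\beta:t_\beta\ne0\}$ contains a dense open subset of $\mathfrak u^*$. Restricting to $\mathfrak c$, $U\cdot\{\sum_{\mathcal K(\mathfrak c)}t_\beta e_\beta^*:t_\beta\ne0\}$ contains a dense open subset of $\mathfrak c^*$. Let $\xi'=\sum_{\mathcal K(\mathfrak c)}t_\beta e_\beta^*$ with all $t_\beta\ne0$.

If $\gamma+\delta=\beta\in\mathcal K$ with $\gamma,\delta\in\Delta^+$, then $\gamma,\delta\in\mathcal H_\beta$: both have support in $\Pi_\beta$, and their pairings with $\beta^\vee$ are $0$ or $1$ and sum to $2$. Since the $\mathcal H_\beta$ are disjoint, for $\gamma\in\mathcal H_\beta$ the vector $e_\gamma\cdot\xi'\in\mathfrak c^*$ is a nonzero multiple of $e^*_{\beta-\gamma}$ if $\beta\in\mathcal K(\mathfrak c)$, $\gamma\ne\beta$ and $\beta-\gamma\in\Delta(\mathfrak c)$, and it is $0$ otherwise. Here $\beta-\gamma\in\mathcal H_\beta\setminus\{\beta\}$ is not in $\mathcal K$, by (2). Conversely,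 let $\delta\in\Delta(\mathfrak c)\setminus\mathcal K$, $\delta\in\mathcal H_\beta$. Then $\beta=\delta+(\beta-\delta)\in\Delta(\mathfrak c)$, since $\mathfrak c$ is an ideal, so $\gamma=\beta-\delta$ produces $e_\delta^*$. Hence
$$\mathfrak u\cdot\xi'=\operatorname{span}\{e^*_\delta:\delta\in\Delta(\mathfrak c)\setminus\mathcal K\}.\tag{7}$$

**Step 4: $k=\#\mathcal K(\mathfrak c)$.** By (7), generic $U$-orbits in $\mathfrak c^*$, which have the maximal dimension, have codimension $\#\mathcal K(\mathfrak c)$. By Rosenlicht's theorem this equals $\operatorname{trdeg}\mathbb C(\mathfrak c^*)^U$. Moreover $\mathbb C(\mathfrak c^*)^U=\operatorname{Frac}\mathcal S(\mathfrak c)^U$: for $h\in\mathbb C(\mathfrak c^*)^U$ the nonzero $U$-stable ideal $\{a\in\mathcal S(\mathfrak c):ah\in\mathcal S(\mathfrak c)\}$ contains a nonzero $U$-fixed vector $a$, as $U$ is unipotent, and then $h=(ah)/a$. So $k=\operatorname{trdeg}\mathcal S(\mathfrak c)^U=\#\mathcal K(\mathfrak c)$. This proves Theorem B, and with it the first sentence of the conjecture. $\square$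

For the $(1,1,2)$ nilradical of Section 1, $\mathcal K(\mathfrak n)=\{\theta,\alpha_2\}$, in agreement with $\mathcal S(\mathfrak n)^U=\mathbb C[b,f]$.

## 12. The Poisson centre of an optimal nilradical: Theorem C

Let $\tilde{\mathfrak n}$ be optimal, with parabolic $P=L\cdot N$, and let $\Pi_L\subset\Pi$ be the simple roots of $L$. Then $\gamma\in\Delta^+$ is in $\Delta(\tilde{\mathfrak n})$ if and only if $\operatorname{supp}\gamma\not\subset\Pi_L$.

**Step 1: optimality makes $\mathcal K(\tilde{\mathfrak n})$ orthogonal to $L$.** Let $\Pi'=\bigcup_{\beta\in\mathcal K\setminus\mathcal K(\tilde{\mathfrak n})}\operatorname{supp}\beta\subset\Pi_L$. The nilradical attached to $\Pi'$ contains $\tilde{\mathfrak n}$ and has the same cascade part: elements of $\mathcal K\setminus\mathcal K(\tilde{\mathfrak n})$ have support in $\Pi'$, and elements of $\mathcal K(\tilde{\mathfrak n})$ have support $\not\subset\Pi_L\supset\Pi'$. By maximality, $\Pi_L=\Pi'$. Let $\beta\in\mathcal K(\tilde{\mathfrak n})$ and $\beta_0\in\mathcal K\setminus\mathcal K(\tilde{\mathfrak n})$. The inclusion $\Pi_\beta\subset\Pi_{\beta_0}$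 is impossible, since then $\operatorname{supp}\beta\subset\Pi_L$. So by (K1) $\Pi_{\beta_0}\perp\beta$. Thus
$$\mathcal K(\tilde{\mathfrak n})\perp\Pi_L.\tag{8}$$

**Step 2: $\Delta(\tilde{\mathfrak n})=\bigsqcup_{\beta\in\mathcal K(\tilde{\mathfrak n})}\mathcal H_\beta$.** If $\beta\in\mathcal K\setminus\mathcal K(\tilde{\mathfrak n})$, all $\gamma\in\mathcal H_\beta$ have support in $\Pi_\beta\subset\Pi_L$, so $\gamma\notin\Delta(\tilde{\mathfrak n})$. If $\beta\in\mathcal K(\tilde{\mathfrak n})$ and $\gamma\in\mathcal H_\beta$ had support in $\Pi_L$, then $(\gamma,\beta)=0$ by (8), a contradiction; so $\mathcal H_\beta\subset\Delta(\tilde{\mathfrak n})$. Now use (2).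

**Step 3: $N$ alone sweeps out the slice.** Let $\xi'=\sum_{\mathcal K(\tilde{\mathfrak n})}t_\beta e_\beta^*$ with all $t_\beta\ne0$. For $\delta\in\Delta(\tilde{\mathfrak n})\setminus\mathcal K$, $\delta\in\mathcal H_\beta$, Step 2 gives $\beta\in\mathcal K(\tilde{\mathfrak n})$ and $\beta-\delta\in\mathcal H_\beta\subset\Delta(\tilde{\mathfrak n})$. So in the computation leading to (7) the needed root vectors $e_{\beta-\delta}$ lie in $\tilde{\mathfrak n}$, and
$$\tilde{\mathfrak n}\cdot\xi'=\operatorname{span}\{e_\delta^*:\delta\in\Delta(\tilde{\mathfrak n})\setminus\mathcal K\}.$$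
This is a complement to $\operatorname{span}\{e_\beta^*:\beta\in\mathcal K(\tilde{\mathfrak n})\}$. So the map $N\times\operatorname{span}\{e_\beta^*:\beta\in\mathcal K(\tilde{\mathfrak n})\}\to\tilde{\mathfrak n}^*$ has surjective differential at $(1,\xi')$ and is dominant. Hence elements of $\mathcal S(\tilde{\mathfrak n})^N$ are determined by their restrictions to this span.

**Step 4: weights.** Consequently all $T$-weights of $\mathcal S(\tilde{\mathfrak n})^N$ lie in $\operatorname{span}\mathcal K(\tilde{\mathfrak n})$, so by (8) they are orthogonal to $\Pi_L$. As $N$ is normal in $P$, $\mathcal S(\tilde{\mathfrak n})^N$ is a locally finite rational $L$-module, and all its weights vanish on the maximal torus of $[L,L]$ contained in $T$. So the semisimple group $[L,L]$ acts trivially. Since $U=(U\cap L)N$ and $U\cap L\subset[L,L]$,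
$$\mathcal S(\tilde{\mathfrak n})^N\subset\mathcal S(\tilde{\mathfrak n})^U\subset\mathcal S(\tilde{\mathfrak n})^N,$$
that is, $\mathcal Z(\tilde{\mathfrak n})=\mathcal S(\tilde{\mathfrak n})^U$. Freeness follows from Theorem B. This proves Theorem C, and with it the second sentence of the conjecture. $\square$

In the $(1,1,2)$ example the argument breaks at Step 1: $\Pi_L=\{\alpha_3\}$ and $\theta\in\mathcal K(\mathfrak n)$, but $(\theta,\alpha_3)\ne0$. Accordingly $\mathcal Z(\mathfrak n)$ contains $a=E_{13}$, of weight $\varepsilon_1-\varepsilon_3\notin\operatorname{span}\mathcal K$.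

## 13. Enveloping algebras: Theorem D

Symmetrization $\mathcal S(\mathfrak c)\to\mathcal U(\mathfrak c)$ is a $U$-equivariant linear isomorphism that induces the identity on associated graded spaces. So $\operatorname{gr}(\mathcal U(\mathfrak c)^U)=\mathcal S(\mathfrak c)^U$ inside $\operatorname{gr}\mathcal U(\mathfrak c)=\mathcal S(\mathfrak c)$.

By Theorem B and (R3), $\mathcal S(\mathfrak c)$ has a homogeneous basis $(\bar b_i)$ over $\mathcal S(\mathfrak c)^U$. Lift it to elements $b_i\in\mathcal U(\mathfrak c)$ with these symbols. The $b_i$ span $\mathcal U(\mathfrak c)$ as a left $\mathcal U(\mathfrak c)^U$-module, by induction on the filtration degree: the symbol of an element is a combination $\sum\bar a_i\bar b_i$ with homogeneous $\bar a_i\in\mathcal S(\mathfrak c)^U$, and subtracting $\sum a_ib_i$, with $a_i\in\mathcal U(\mathfrak c)^U$ lifting $\bar a_i$, lowers the degree. They are independent: in a nontrivial relation $\sum a_ib_i=0$, the terms of maximal degree give a nontrivial relation $\sum\bar a_i\bar b_i=0$ among leading symbols, which is impossible. The same argument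 with the factors in the other order works on the right.

If $\mathfrak c=\tilde{\mathfrak n}$ is optimal, the centre of $\mathcal U(\tilde{\mathfrak n})$ is $\mathcal U(\tilde{\mathfrak n})^N$, since $N$ is connected with Lie algebra $\tilde{\mathfrak n}$. It is the symmetrization of $\mathcal S(\tilde{\mathfrak n})^N$, which equals $\mathcal S(\tilde{\mathfrak n})^U$ by Theorem C. So the centre is $\mathcal U(\tilde{\mathfrak n})^U$. $\square$
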